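
\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{conjecture}[theorem]{Conjecture}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}

\title{Integral points of bounded degree over $\mathbb Z$:\\
counterexamples to a Siegel-type conjecture}


\begin{abstract}
Let $k$ be $\mathbb Q$ or a complex quadratic field, and let $D_1,\dots,D_r$ be effective Cartier divisors over $k$ on a projective variety $X$, such that no $m+1$ of them have a common point. A conjecture posed by Levin predicts that integral points of degree $d$ over $k$ on $X\setminus\bigcup D_i$ are not Zariski dense if all $D_i$ have Iitaka dimension at least $\kappa_0>0$ and $r>m+m(d-1)/\kappa_0$. We show that, for given $d$ and $\kappa_0$, this holds for all $X$ and $D_1,\dots,D_r$ exactly when $d=1$ or $\kappa_0\le 1$. For all $n,d\ge2$ we construct counterexamples of dimension $n$ in which all $D_i$ are big and base point free and $r/m$ is as close to $d$ as we like. In the other direction, $r>md$ always suffices, so $d$ is the optimal constant whatever lower bound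 is imposed on the Iitaka dimensions.
\end{abstract}

\section{The question and the answer}

\subsection{Integral points of bounded degree}

Let $k$ be a number field and $S$ a finite set of places of $k$ containing the archimedean ones. For a place $v$ of $k$ let $|\cdot|_v$ be the absolute value extending a standard one on $\mathbb Q$. If $w$ is a place of a finite extension of $k$ lying over $v$ (written $w\mid v$), then $|\cdot|_w$ extends $|\cdot|_v$. An \emph{$M_k$-constant} is a family $(c_v)$ of real numbers, indexed by the places of $k$, with $c_v=0$ for all but finitely many $v$.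

Let $X$ be a projective variety over $k$ (a variety is an integral scheme of finite type over a field), and let $D$ be an effective Cartier divisor on $X$. A \emph{global Weil function} $\lambda_D$ for $D$ assigns a real number $\lambda_{D,w}(P)$ to each point $P\in X(\bar k)\setminus\operatorname{Supp}D$ and each place $w$ of $k(P)$. It measures minus the logarithm of the $w$-adic distance from $P$ to $D$; the precise properties that we need are recalled in Section~\ref{sec:weil}. A set $R\subset X(\bar k)\setminus\operatorname{Supp}D$ is a \emph{set of $(D,S)$-integral points} if there are a global Weil function $\lambda_D$ and an $M_k$-constant $(c_v)$ with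
\[
\lambda_{D,w}(P)\le c_v\qquad\text{for all }P\in R,\ v\notin S,\ w\mid v .
\]
Thus integral points stay away from $D$ at all places outside $S$. For instance, points of $\mathbb A^M=\mathbb P^M\setminus L$ whose coordinates are algebraic integers form a set of $(L,S)$-integral points, where $L$ is the hyperplane at infinity. The set $R$ consists of points of \emph{degree $d$ over $k$} if $[k(P):k]\le d$ for all $P\in R$.

Let $\kappa(E)$ denote the Iitaka dimension of a Cartier divisor $E$. On a normal variety it is the largest dimension of the image of the rational map given by $H^0(X,\mathcal O(aE))$, $a\ge1$ (and $-\infty$ if all these spaces are zero); on a general variety one pulls $E$ back to the normalization first.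

From now on, unless we say otherwise, $k$ is $\mathbb Q$ or a complex quadratic field and $S=\{v_\infty\}$ consists of its only archimedean place. Fix positive integers $r,m,d$, and let $D=\sum_{i=1}^rD_i$ with $D_1,\dots,D_r$ effective Cartier divisors on $X$ such that
\begin{equation}\label{eq:m}
\operatorname{Supp}D_{i_1}\cap\dots\cap\operatorname{Supp}D_{i_{m+1}}=\emptyset
\quad\text{for any $m+1$ distinct indices.}
\end{equation}
In all statements below the $D_i$ are defined over $k$.

\begin{conjecture}[General Siegel-type Conjecture over $\mathbb Z$, \cite{Levin}]\label{conj}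
Suppose that all $D_i$ are defined over $k$ and that $\kappa(D_i)\ge\kappa_0>0$ for all $i$. If
\[
r>m+\frac{m(d-1)}{\kappa_0},
\]
then there is no Zariski-dense set of $(D,S)$-integral points on $X$ of degree $d$ over $k$.
\end{conjecture}

\subsection{Which bound to expect}

The simplest case is $X=\mathbb P^1$ with distinct points $D_1,\dots,D_r$, so that $m=1$ and $\kappa(D_i)=1$. Take $k=\mathbb Q$. If $d=1$ and $D=\infty$, the integers are an infinite set of integral points. If $D=0+\infty$, then $x$ and $1/x$ must both be integral, up to a bounded denominator; only finitely many rational numbers satisfy this. So $r>1=m$ is the right condition for $d=1$. For $d=2$ two points no longer suffice: the roots of $x^2-bx+1=0$, $b\in\mathbb Z$, are units. If $|b|$ is large, one root is about $b$ and close to $\infty$, the other is about $1/b$ and close to $0$.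

This picture suggests a count. A point of degree $d$ has at most $d$ archimedean places, that is, at most $d$ chances to be close to $D$. By \eqref{eq:m} it can be close to at most $m$ of the $D_i$ at each of them. If $r>md$, some $D_i$ is not approached at any place, and a finiteness theorem of Northcott type applies. This is the content of Theorem~\ref{thm:B} below.

For $\kappa_0=1$ the bound in Conjecture~\ref{conj} is $md$. For larger $\kappa_0$ the conjecture asks for less: one of the places still costs $m$ divisors, but each of the other $d-1$ places only $m/\kappa_0$. There is some reason to hope for this. Divisors with many sections are hard to keep apart (any $n$ ample divisors on a projective variety of dimension $n$ have a common point), whereas in the example of units the two conjugates are close to two disjoint divisors. The question is whether a point of degree $d$ can approach $d$ different groups, of about $m$ divisors each, when the divisors are big. It can.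

\subsection{Results}

\begin{theorem}[Counterexamples]\label{thm:A}
Let $n\ge2$, $d\ge2$ and $N\ge n$ be integers, and put
\[
r=dN,\qquad m=N+(d-1)(n-1).
\]
There are a geometrically integral projective variety $X$ over $\mathbb Q$ of dimension $n$ and effective Cartier divisors $D_1,\dots,D_r$ on $X$, defined over $\mathbb Q$, such that
\begin{itemize}
\item every $\mathcal O(D_i)$ is globally generated and $\kappa(D_i)=n$;
\item any $m+1$ of the $D_i$ have supports with empty intersection;
\item for every $k$ as above there is, after base change to $k$, a Zariski-dense set of $(D,S)$-integral points on $X$, where $D=\sum_iD_i$, with all $c_v=0$, each of degree exactly $d$ over $k$.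
\end{itemize}
Moreover $r>m+m(d-1)/n$ if and only if $N\ge n+d$. Hence every $N\ge n+d$ contradicts Conjecture~\textup{\ref{conj}} with $\kappa_0=n$.
\end{theorem}

The last equivalence is a computation. Since $nd-(n+d-1)=(n-1)(d-1)$,
\begin{align*}
r>m+\tfrac{m(d-1)}n
&\iff ndN>(n+d-1)\bigl(N+(d-1)(n-1)\bigr)\\
&\iff N(n-1)(d-1)>(n+d-1)(n-1)(d-1)
\iff N>n+d-1 .
\end{align*}
The smallest case is $n=d=2$, $N=4$. Then $r=8$, $m=5$, $\kappa_0=2$, and $8>5+\frac52$.

\begin{theorem}\label{thm:B}
If all $D_i$ are defined over $k$, $\kappa(D_i)>0$ for all $i$, and $r>md$, then there is no Zariski-dense set of $(D,S)$-integral points on $X$ of degree $d$ over $k$.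
\end{theorem}

\begin{corollary}\label{cor}
Let $k$ be $\mathbb Q$ or a complex quadratic field.
\begin{enumerate}
\item Fix an integer $d\ge1$ and a real number $\kappa_0>0$. Conjecture~\textup{\ref{conj}} holds for all $(X,D)$ (with all $r$ and $m$) if and only if $d=1$ or $\kappa_0\le1$.
\item Let $n\ge2$ and $d\ge2$ be integers and $c<d$ a real number. The hypothesis ``\,$\kappa(D_i)=n=\dim X$ for all $i$ and $r>cm$'' does not exclude a Zariski-dense set of integral points of degree $d$, whereas ``\,$\kappa(D_i)>0$ for all $i$ and $r>dm$'' does.
\item The strict inequality $r>md$ in Theorem~\textup{\ref{thm:B}} cannot be weakened to $r\ge md$.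
\end{enumerate}
\end{corollary}

So $r>md$ is the optimal linear condition, independently of $\kappa_0$. Whether a dense set can occur with $r=md$ when $d\ge2$ and all $\kappa(D_i)\ge2$ is not decided here.

Section~\ref{sec:weil} recalls facts about Weil functions. Section~\ref{sec:B} proves Theorem~\ref{thm:B} and shows on $\mathbb P^1$ how its count can be exact. Section~\ref{sec:small} passes from this curve to a surface and works out the case $n=d=2$, $N=4$ by hand; this is where the idea of the construction is visible. Section~\ref{sec:A} gives the construction in general, and Section~\ref{sec:cor} proves the corollary.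

\section{Facts about Weil functions}\label{sec:weil}

Let $E$ be a Cartier divisor on a projective variety over a number field $k$. On an open set where $E$ has local equation $g$, a Weil function has the form $\lambda_{E,w}(P)=-\log|g(P)|_w+\alpha_w(P)$ with a correction $\alpha$ that is continuous and locally bounded by $M_k$-constants. We use the following standard facts; see Lang \cite[Ch.~10]{Lang} and Hindry--Silverman \cite[Part~B]{HS}. An inequality between such functions involving an $M_k$-constant $(c_v)$ is meant for every $v$ and every $w\mid v$, with the summand $c_v$ independent of the point.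
\begin{itemize}
\item[(W1)] Weil functions exist, and two Weil functions for the same $E$ differ by at most an $M_k$-constant. Sums of Weil functions are Weil functions for the sum of the divisors. Pullbacks under a morphism of projective varieties whose image is not contained in $\operatorname{Supp}E$ are Weil functions for the pulled back divisor. If $f$ is a nonzero rational function, $-\log|f|_w$ is a Weil function for $\operatorname{div}(f)$.
\item[(W2)] If $E$ is effective, $\lambda_E$ is bounded below by an $M_k$-constant.
\item[(W3)] If $E_0,\dots,E_m$ are effective and their supports have empty intersection, then $\min_j\lambda_{E_j}$ is bounded above by an $M_k$-constant (where $\lambda_{E_j}=\infty$ on $\operatorname{Supp}E_j$).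
\item[(W4)] For the hyperplane $L=\{z_0=0\}\subset\mathbb P^M$, the function
\[
\lambda_{L,w}([z_0:\dots:z_M])=\log\frac{\max_j|z_j|_w}{|z_0|_w}
\]
is a Weil function. It vanishes at a non-archimedean $w$ if $z_0=1$ and all $z_j$ are $w$-integral.
\end{itemize}

\section{The count of archimedean places}\label{sec:B}

\subsection{Proof of Theorem~\ref{thm:B}}

We first record the form of Northcott's theorem that is needed.

\begin{lemma}\label{lem:northcott}
Let $k$ be a number field, $(e_v)$ an $M_k$-constant and $d\ge1$. There are only finitely many $\alpha\in\bar k$ that lie in some field $K\supset k$ with $[K:k]\le d$ such that $\log|\alpha|_w\le e_v$ for all places $v$ of $k$ and all places $w\mid v$ of $K$.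
\end{lemma}

\begin{proof}
Choose an integer $b\ge1$ with $\log|b|_v\le-e_v$ for the finitely many non-archimedean $v$ with $e_v>0$. Then $b\alpha$ is integral at all non-archimedean places of $K$, so it is an algebraic integer. Each embedding $K\to\mathbb C$ induces an archimedean place of $K$, so all conjugates of $b\alpha$ over $\mathbb Q$ are bounded independently of $\alpha$. Hence the minimal polynomial of $b\alpha$ over $\mathbb Q$ has integer coefficients, degree at most $d[k:\mathbb Q]$ and bounded coefficients. There are finitely many such polynomials.
\end{proof}

\begin{proof}[Proof of Theorem~\textup{\ref{thm:B}}]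
\emph{Reduction to $X$ normal.} The normalization $X'\to X$ is an isomorphism over a dense open set. Pulling back to $X'$ does not change $\kappa(D_i)$, by definition, and preserves \eqref{eq:m} and Weil functions. If $R$ is a dense set of integral points of degree $d$ on $X$, then the points of $R$ in the isomorphism locus are still dense, and their lifts form a dense set of integral points of the same degrees on $X'$. So we may assume that $X$ is normal.

\emph{Step 1: each place sees at most $m$ divisors.} Let $R$ be a set of $(D,S)$-integral points of degree $d$ over $k$. Fix Weil functions $\lambda_{D_i}$. By (W1), $\sum_i\lambda_{D_i}$ agrees with $\lambda_D$ up to an $M_k$-constant, and by (W2) each summand is bounded below by an $M_k$-constant. So there is an $M_k$-constant $(c_v')$ with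
\begin{equation}\label{eq:finite}
\lambda_{D_i,w}(P)\le c'_v\qquad\text{for all $i$, all $P\in R$ and all }w\mid v\neq v_\infty .
\end{equation}
Apply (W3) to all sets of $m+1$ of the $D_i$. This gives a constant $C$ such that, for every $P\in R$ and every $w\mid v_\infty$, at most $m$ indices $i$ satisfy $\lambda_{D_i,w}(P)>C$.

\emph{Step 2: some divisor is not approached at all.} Since $v_\infty$ is the only archimedean place of $k$, the field $k(P)$ has at most $[k(P):k]\le d$ archimedean places. So for each $P\in R$ at most $md<r$ indices $i$ satisfy $\lambda_{D_i,w}(P)>C$ for some $w\mid v_\infty$. Hence $R=R_1\cup\dots\cup R_r$, where $R_i$ is the set of $P\in R$ with $\lambda_{D_i,w}(P)\le C$ for all $w\mid v_\infty$. Suppose that $R$ is dense. As $X$ is irreducible, some $R_i$ is dense. Fix this $i$, and put $e_v=c_v'$ for $v\ne v_\infty$ and $e_{v_\infty}=C$. By \eqref{eq:finite}, $\lambda_{D_i,w}(P)\le e_v$ for all $P\in R_i$, all $v$ and all $w\mid v$.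

\emph{Step 3: a function with few values.} Since $\kappa(D_i)>0$ and $D_i$ is defined over $k$, for some $a\ge1$ the space $H^0(X,\mathcal O(aD_i))\subset k(X)$ defines a rational map with image of positive dimension. This space contains $1$, because $D_i$ is effective. So it contains a function $f$ that is transcendental over $k$: otherwise all its elements would be algebraic over $k$ and the image would have dimension $0$. If $g$ is a local equation of $D_i$, then $fg^a$ is regular. Hence $f$ is regular outside $\operatorname{Supp}D_i$, and $aD_i+\operatorname{div}(f)$ is effective. By (W1), $a\lambda_{D_i,w}-\log|f|_w$ is a Weil function for this divisor, and by (W2) it is bounded below. So there is an $M_k$-constant $(\gamma_v)$ with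
\[
\log|f(P)|_w\le a\,\lambda_{D_i,w}(P)+\gamma_v\le a\,e_v+\gamma_v\qquad(P\in R_i,\ w\mid v);
\]
if $f(P)=0$, this is trivial. By Lemma~\ref{lem:northcott} with $K=k(P)$, the function $f$ has only finitely many values on $R_i$. Choose a nonzero $G\in k[t]$ that vanishes at all of them. Then $G(f)$ vanishes on the dense set $R_i$, so $G(f)=0$ and $f$ is algebraic over $k$, a contradiction.
\end{proof}

\begin{remark}
That $k$ has one archimedean place is used in Step~2. Over a real quadratic field $k$ the units of $\mathcal O_k$ form an infinite set of $(D,S)$-integral points of degree $1$ for $D=[0]+[\infty]$ on $\mathbb P^1$ and $S$ the set of archimedean places, although $r=2>1=md$. The condition $\kappa(D_i)>0$ is used in Step~3. It cannot be dropped: if $X=\mathbb P^1$ and all $D_i=0$, then the dense set $\mathbb P^1(k)$ is a set of integral points, whatever $r$ is.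
\end{remark}

\subsection{A curve on which the count is exact}\label{sec:curve}

If $r=md$, the argument of Step~2 fails only for points with $d$ archimedean places that approach $d$ disjoint groups of $m$ divisors, one group at each place. On $\mathbb P^1$ with $m=1$ such points are easy to find. Fix distinct integers $a_1,\dots,a_d$ and put
\[
h(u)=\prod_{j=1}^d(u-a_j).
\]
If $b$ is an integer and $|b|$ is large, the $d$ roots of $h(u)=1/b$ are close to $a_1,\dots,a_d$, one to each. They are integral with respect to $[a_1]+\dots+[a_d]$ because of the following identity, on which all our examples rest.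

\begin{lemma}\label{lem:key}
Let $u$ and $b$ be elements of a field $\mathcal K$ of characteristic $0$ with $b\,h(u)=1$. Put $v_i=1/(u-a_i)$ for $1\le i\le d$. Then
\begin{equation}\label{eq:key}
v_i^d=b\prod_{j\ne i}\bigl(1+(a_i-a_j)v_i\bigr).
\end{equation}
Consequently:
\begin{enumerate}
\item[\textup{(a)}] if $b$ lies in a subring $A$ of $\mathcal K$, then every $v_i$ is integral over $A$;
\item[\textup{(b)}] if $b$ is a uniformizer of a discrete valuation ring $A\subset\mathcal K$ with fraction field $F\subset\mathcal K$, then $[F(u):F]=d$.
\end{enumerate}
\end{lemma}

\begin{proof}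
From $b\,h(u)=1$ we see $u\ne a_i$. We have $(u-a_j)v_i=1+(a_i-a_j)v_i$, and this is $1$ for $j=i$. Multiplying $b\,h(u)=1$ by $v_i^d$ gives \eqref{eq:key}. So, if $b\in A$, then $v_i$ is a root of
\[
t^d-b\prod_{j\ne i}\bigl(1+(a_i-a_j)t\bigr)\in A[t].
\]
The product has degree at most $d-1$, so this polynomial is monic of degree $d$, which proves (a). All its non-leading coefficients are multiples of $b$, and its constant coefficient is $-b$. In (b) it is therefore an Eisenstein polynomial, hence irreducible over $F$, and $F(u)=F(v_i)$ has degree $d$ over $F$.
\end{proof}

\begin{proposition}\label{prop:curve}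
Let $D=[a_1]+\dots+[a_d]$ on $\mathbb P^1$. The set of all roots $u$ of the equations $h(u)=1/b$ with $b\in\mathbb Z\setminus\{0\}$ is an infinite set of $(D,S)$-integral points of degree $d$ over $k$. Here $m=1$, $r=d=md$ and $\kappa([a_i])=1$.
\end{proposition}

\begin{proof}
The set is infinite since different $b$ have different roots, and the degrees are at most $d$. By (W4), pulled back by $u\mapsto[u-a_i:1]$, the function $\log\max(1,|1/(u-a_i)|_w)$ is a Weil function for $[a_i]$. By Lemma~\ref{lem:key}(a) with $A=\mathbb Z$, $1/(u-a_i)$ is an algebraic integer at our points. So this function vanishes at all non-archimedean $w$, and so does the sum over $i$, which is a Weil function for $D$.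
\end{proof}

\section{From the curve to a surface: the first counterexample}\label{sec:small}

This section explains the idea of the construction in the smallest case; complete proofs, for all $n$, $d$ and $N$, follow in Section~\ref{sec:A}.

On $\mathbb P^1$ we have $\kappa=1$, and pulling the points $a_i$ back to a variety that maps onto $\mathbb P^1$ gives divisors that still have $\kappa=1$. To get $\kappa=2$ we let $b$ be the value of a form at an integer point and let this point enter the divisors. Take $d=2$, $h(u)=u(u-1)$ and
\[
l_s=x+sy\ \ (s=1,2,3,4),\qquad q=l_1l_2l_3l_4,\qquad U:\ q(x,y)\,u(u-1)=1 .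
\]
For $(x,y)\in\mathbb Z^2$ with $q(x,y)\neq0$ we obtain two roots $u$, one near $0$ and one near $1$ if $|q|$ is large. With $v_1=1/u$ and $v_2=1/(u-1)$, \eqref{eq:key} reads
\begin{equation}\label{eq:small}
v_1^2=q\,(1-v_1),\qquad v_2^2=q\,(1+v_2),
\end{equation}
so $v_1,v_2$ are algebraic integers. A divisor on a suitable compactification of $U$ can be specified by a tuple of functions: it is the part of the boundary where the tuple goes to infinity. The points above are integral for this divisor if the functions have integral values, and $\kappa=2$ if the tuple determines the point of $U$. Which tuples should we take?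

\begin{itemize}
\item The function $v_1$ alone is large exactly when $u$ is near $0$, but it only sees $u$, and $\kappa=1$.
\item The tuple $(v_1,x,y)$ determines the point, but it is large whenever $(x,y)$ is large, and so is $(v_2,x,y)$. So both roots $u$ give points close to both divisors, and nothing is gained over $d=1$.
\item Dividing by a linear form cures this: $x/l_s$ and $y/l_s$ are bounded as long as the direction of $(x,y)$ stays away from the line $l_s=0$. They need not be integral; but by \eqref{eq:small} $v_i^2$ is a multiple of $q$, hence of $l_s$, and multiplying by $v_i^2$ restores integrality.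
\end{itemize}

So we take the eight tuples
\[
\varphi_{i,s}=\Bigl(v_i,\ \frac{v_i^2}{l_s},\ \frac{v_i^2x}{l_s},\ \frac{v_i^2y}{l_s}\Bigr),\qquad i=1,2,\quad s=1,2,3,4,
\]
and the corresponding eight divisors $D_{i,s}$ on the closure $X$ of the image of $U$ in $(\mathbb P^4)^8$. The second entry is there so that each tuple determines $u$, $x$ and $y$; hence $\kappa(D_{i,s})=2$. At our points all entries are algebraic integers, for example $v_1^2x/l_1=l_2l_3l_4\,x\,(1-v_1)$.

How many tuples can go to infinity along one sequence of complex points of $U$? After passing to a subsequence, $u$ converges in $\mathbb P^1(\mathbb C)$, and either $(x,y)$ converges or $(x,y)\to\infty$ with convergent direction. In the second case at most one $l_s$ vanishes at the limit direction. For the other $s$ the quotients $1/l_s,x/l_s,y/l_s$ are bounded.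
\begin{itemize}
\item Let $u\to0$. Then $v_1\to\infty$ and the four tuples $\varphi_{1,s}$ go to infinity. Since $|q|=1/|u(u-1)|\to\infty$, also $(x,y)\to\infty$. As $v_2\to-1$ is bounded, $\varphi_{2,s}$ is bounded for all $s$ with at most one exception. The total is at most $4+1=5$.
\item The case $u\to1$ is the same with the indices $i$ exchanged.
\item Let $u$ tend to another point of $\mathbb P^1$. Then $v_1,v_2$ are bounded. If $(x,y)$ converges, then $v_1^2/l_s=(q/l_s)(1-v_1)$ and $v_2^2/l_s=(q/l_s)(1+v_2)$ are bounded, since $q/l_s$ is a polynomial, and no tuple goes to infinity. If $(x,y)\to\infty$, at most one $s$ is bad, and at most $2$ tuples go to infinity.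
\end{itemize}
Therefore we can take $m=5$, and $r=8>5+\frac52$. For a typical large $(x,y)$, the point with $u$ near $0$ is close to the four $D_{1,s}$, and the point with $u$ near $1$ to the four $D_{2,s}$. The fifth divisor is the price for special directions, and this price does not grow with the number $N$ of linear forms. With $N$ forms one finds $r=2N$ and $m=N+1$.

Finally, there is a dense set of such points that are really quadratic over $\mathbb Q$. If $(x,y)=(4+25\alpha,\,1+25\beta)$ with $\alpha,\beta\in\mathbb Z$, then $l_1,l_2,l_3,l_4$ are congruent to $5,6,7,8$ modulo $25$, so $5$ divides $q$ exactly once. Hence $t^2+qt-q$, which has the root $v_1$ by \eqref{eq:small}, is an Eisenstein polynomial at $5$, and the two roots $u$ are conjugate. These $(x,y)$ are Zariski dense in the plane, and therefore the points over them are dense in $U$.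

\section{The construction in general}\label{sec:A}

Let $n\ge2$, $d\ge2$, $N\ge n$, and let $a_1,\dots,a_d$ and $h$ be as in Section~\ref{sec:curve}.

\subsection{The affine variety}

Write $x=(x_1,\dots,x_n)$. For $1\le s\le N$ put
\[
l_s(x)=\sum_{t=1}^ns^{t-1}x_t,\qquad q=\prod_{s=1}^Nl_s,\qquad w_s=\prod_{s'\ne s}l_{s'} ,
\]
\[
U=\{(x,u)\in\mathbb A^n\times\mathbb A^1:\ q(x)\,h(u)=1\}.
\]
By the Vandermonde determinant, any $n$ of the forms $l_s$ are linearly independent.

\begin{lemma}\label{lem:U}
$U$ is geometrically integral of dimension $n$, and the projection $\pi:U\to\mathbb A^n\setminus\{q=0\}$ is finite and surjective.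
\end{lemma}

\begin{proof}
We work over $\overline{\mathbb Q}$. Put $A=\overline{\mathbb Q}[x,1/q]$ and $F=\overline{\mathbb Q}(x)$. On $U$ the function $q$ is invertible, so $\mathcal O(U)=A[u]/(h(u)-1/q)$. Since $h$ is monic of degree $d$, this is a free $A$-module of rank $d$. So $\pi$ is finite, and it is surjective because $h(u)=1/q(x)$ can be solved for $u$.

The local ring $\overline{\mathbb Q}[x]_{(l_1)}$ is a discrete valuation ring with fraction field $F$. No $l_s$ with $s\ge2$ is proportional to $l_1$ (here $n\ge2$ is used), so $w_1$ is a unit in this ring and $q=l_1w_1$ is a uniformizer. By Lemma~\ref{lem:key}(b), applied in an algebraic closure of $F$, every root of $h(u)-1/q$ has degree $d$ over $F$. So $h(u)-1/q$ is irreducible over $F$, and $F[u]/(h(u)-1/q)$ is a field. By freeness, $\mathcal O(U)$ is a subring of it, hence a domain. It contains $A$ and is finite over $A$, so its dimension is $n$.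
\end{proof}

On $U$ all $l_s$ and all $u-a_j$ are invertible. Let $v_i=1/(u-a_i)$. Lemma~\ref{lem:key} with $b=q$ gives
\begin{equation}\label{eq:div}
v_i^d=q\prod_{j\ne i}\bigl(1+(a_i-a_j)v_i\bigr),\qquad
\frac{v_i^d}{l_s}=w_s\prod_{j\ne i}\bigl(1+(a_i-a_j)v_i\bigr).
\end{equation}

\subsection{The projective variety and its divisors}

For $1\le i\le d$ and $1\le s\le N$ define
\[
\varphi_{i,s}=\Bigl(v_i,\ \frac{v_i^d}{l_s},\ \frac{v_i^dx_1}{l_s},\ \dots,\ \frac{v_i^dx_n}{l_s}\Bigr):\ U\to\mathbb A^{n+2}\subset\mathbb P^{n+2},
\]
and let $L=\{z_0=0\}$ be the hyperplane at infinity. Let $X$ be the Zariski closure of the image of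
\[
\Phi=(\varphi_{i,s})_{i,s}:\ U\to(\mathbb A^{n+2})^{r}\subset(\mathbb P^{n+2})^{r},\qquad r=dN,
\]
let $p_{i,s}:X\to\mathbb P^{n+2}$ be the projections, and put $D_{i,s}=p_{i,s}^*L$.

Since $v_i\ne0$ on $U$, the value of $\varphi_{i,s}$ determines $u=a_i+1/v_i$ and, as quotients of its other entries, $x_1,\dots,x_n$. So $\varphi_{i,s}$ and $\Phi$ are injective. Hence $X$ is geometrically integral of dimension $n$, and $p_{i,s}(X)$ has dimension $n$ and is not contained in $L$. So $D_{i,s}$ is a well-defined effective Cartier divisor over $\mathbb Q$, and $\mathcal O(D_{i,s})=p_{i,s}^*\mathcal O(1)$ is globally generated. The pulled back coordinates of $\mathbb P^{n+2}$ are sections of $\mathcal O(D_{i,s})$ which define the map $p_{i,s}$ with $n$-dimensional image, also after pullback to the normalization of $X$. Hence $\kappa(D_{i,s})=n$.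

\subsection{How many divisors meet}

\begin{proposition}\label{prop:m}
Every point of $X$ lies on at most $m=N+(d-1)(n-1)$ of the divisors $D_{i,s}$.
\end{proposition}

\begin{proof}
It suffices to consider $\xi\in X(\mathbb C)$. The image $\Phi(U)$ contains a nonempty Zariski-open subset of the irreducible variety $X$, and such a subset is dense in $X(\mathbb C)$ for the classical topology. So there are $P_\nu=(x^{(\nu)},u_\nu)\in U(\mathbb C)$ with $\Phi(P_\nu)\to\xi$. After passing to a subsequence,
\[
u_\nu\to u_0\in\mathbb P^1(\mathbb C),\qquad [1:x^{(\nu)}]\to\eta\in\mathbb P^n(\mathbb C),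
\]
where $\mathbb P^n$ has coordinates $[z_0:\dots:z_n]$ and the $l_s$ are regarded as forms in $z_1,\dots,z_n$. As $\varphi_{i,s}(P_\nu)\to p_{i,s}(\xi)$ in $\mathbb P^{n+2}(\mathbb C)$,
\[
\xi\notin\operatorname{Supp}D_{i,s}\quad\text{if $\varphi_{i,s}(P_\nu)$ converges in $\mathbb C^{n+2}$.}
\]
Let $T=\{s:l_s(\eta)=0\}$.

\emph{Claim. If $v_j(P_\nu)$ converges in $\mathbb C$ and $\xi\in\operatorname{Supp}D_{j,s}$, then $\eta\in\{z_0=0\}$ and $s\in T$.} Suppose first that $\eta\notin\{z_0=0\}$. Then $x^{(\nu)}$ converges in $\mathbb C^n$. By the second formula in \eqref{eq:div}, all entries of $\varphi_{j,s}$ are polynomials in $x$ and $v_j$, so $\varphi_{j,s}(P_\nu)$ converges and $\xi\notin\operatorname{Supp}D_{j,s}$. Now suppose $s\notin T$. Then $\eta$ lies in the affine chart $l_s\ne0$, so $1/l_s$ and all $x_t/l_s$ converge along $P_\nu$. Again $\varphi_{j,s}(P_\nu)$ converges and $\xi\notin\operatorname{Supp}D_{j,s}$. This proves the claim.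

If $\eta\in\{z_0=0\}$, then $|T|\le n-1$, because $n$ of the forms $l_s$ are independent and have no common zero with $z_0=0$. So for each $j$ for which $v_j(P_\nu)$ converges, $\xi$ lies on at most $n-1$ of the divisors $D_{j,1},\dots,D_{j,N}$. Now $v_j=1/(u-a_j)$ converges unless $u_0=a_j$ (it tends to $0$ if $u_0=\infty$), and $u_0=a_j$ happens for at most one $j$. If $u_0=a_i$, then $\xi$ lies on at most $N$ divisors with first index $i$ and on at most $(d-1)(n-1)$ others, in total at most $m$. If $u_0$ is none of the $a_i$, then $\xi$ lies on at most $d(n-1)\le m$ divisors, as $N\ge n-1$.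
\end{proof}

Hence any $m+1$ of the divisors have supports with empty intersection. The independence of any $n$ of the $l_s$ enters in the bound $|T|\le n-1$; it keeps the second summand of $m$ independent of $N$.

\subsection{The integral points}

Let $k$ be $\mathbb Q$ or a complex quadratic field, and choose a prime $p\ge N$ that is unramified in $k$. Put
\[
x_0=(p-1,1,0,\dots,0)\in\mathbb Z^n,\qquad \Omega=x_0+p^2\mathbb Z^n .
\]
Then $l_1(x_0)=p$, and $l_s(x_0)=p-1+s\equiv s-1\not\equiv0\pmod p$ for $2\le s\le N$, because $1\le s-1\le p-1$. So for every $x\in\Omega$ the prime $p$ divides $l_1(x)$ exactly once and divides no other $l_s(x)$. In particular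
\begin{equation}\label{eq:vp}
v_p(q(x))=1\quad\text{and}\quad q(x)\ne0\qquad(x\in\Omega).
\end{equation}
Let $R_U=\{(x,u)\in U(\overline{\mathbb Q}):x\in\Omega\}=\pi^{-1}(\Omega)$ and $R=\Phi(R_U)$.

\emph{Density.} Let $Z$ be the Zariski closure of $R_U$ in $U$ over $\overline{\mathbb Q}$. By Lemma~\ref{lem:U}, $\pi(Z)$ is closed in $\mathbb A^n\setminus\{q=0\}$ and contains $\Omega$, which is Zariski dense in $\mathbb A^n$. So $\pi(Z)=\mathbb A^n\setminus\{q=0\}$ and $\dim Z=n$. As $U$ is irreducible of dimension $n$, $Z=U$. Since $\Phi(U)$ is dense in $X$, so is $R$.

\emph{Integrality.} Let $P=(x,u)\in R_U$. Since $q(x)\in\mathbb Z$, Lemma~\ref{lem:key}(a) shows that each $v_i$ is an algebraic integer at $P$. As $w_s(x)$ and the $x_t$ are integers, the second formula in \eqref{eq:div} shows that $v_i^d/l_s$ and $v_i^dx_t/l_s$ are algebraic integers as well. Hence all coordinates of all $\varphi_{i,s}(P)\in\mathbb A^{n+2}$ are algebraic integers. In particular $\Phi(P)\notin\operatorname{Supp}D$. By (W1) and (W4), $\lambda_D=\sum_{i,s}\lambda_L\circ p_{i,s}$ is a global Weil function for $D=\sum D_{i,s}$, and $\lambda_{D,w}(\Phi(P))=0$ for every non-archimedean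 $w$. So $R$ is a set of $(D,S)$-integral points with all $c_v=0$.

\emph{Degree.} Let $\mathfrak p$ be a prime of $k$ over $p$. Since $p$ is unramified in $k$, \eqref{eq:vp} says that $q(x)$ is a uniformizer of the local ring of $\mathcal O_k$ at $\mathfrak p$. Lemma~\ref{lem:key}(b) with $b=q(x)$ gives $[k(u):k]=d$. All coordinates of $\Phi(P)$ lie in $k(u)$, and the coordinate $v_1$ generates $k(u)$. So $[k(\Phi(P)):k]=d$.

This completes the proof of Theorem~\ref{thm:A}. \hfill$\qed$

\begin{remark}
The variety in Theorem~\ref{thm:A} may be taken smooth. Let $\widetilde X\to X$ be a resolution of singularities that is an isomorphism over a dense open set $V$. Pull back the divisors and $\lambda_D$, and lift the points of $R\cap V$, which are dense. Global generation, $\kappa=n$, the intersection condition, integrality and the degrees are preserved.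
\end{remark}

\section{Proof of the corollary}\label{sec:cor}

\begin{proof}[Proof of Corollary~\textup{\ref{cor}}]
(1) If $d=1$, then $m+m(d-1)/\kappa_0=m=md$. If $\kappa_0\le1$, then $m+m(d-1)/\kappa_0\ge md$. In both cases the hypothesis of Conjecture~\ref{conj} implies $r>md$, and Theorem~\ref{thm:B} gives the conclusion. Now let $d\ge2$ and $\kappa_0>1$. Choose an integer $n\ge\max(2,\kappa_0)$. In Theorem~\ref{thm:A},
\[
\frac rm=\frac{dN}{N+(d-1)(n-1)}\longrightarrow d>1+\frac{d-1}{\kappa_0}\qquad(N\to\infty).
\]
So for large $N$ we have $r>m+m(d-1)/\kappa_0$ and $\kappa(D_i)=n\ge\kappa_0$, while a dense set of integral points of degree $d$ exists.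

(2) In Theorem~\ref{thm:A} with the given $n$ and $d$, $r/m\to d>c$ as $N\to\infty$, so $r>cm$ for large $N$. The second half is Theorem~\ref{thm:B}.

(3) This is Proposition~\ref{prop:curve}, since an infinite subset of $\mathbb P^1$ is dense.
\end{proof}

\begin{thebibliography}{9}
\bibitem{HS} Hindry and Silverman, \emph{Diophantine Geometry}.
\bibitem{Lang} Lang, \emph{Fundamentals of Diophantine Geometry}.
\bibitem{Levin} Aaron Levin, \emph{Generalizations of Siegel's and Picard's Theorems}, arXiv:math/0503699 (2005).
\end{thebibliography}

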